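# Directed walks at the quenched free energy: a zero–infinity law, and potentials whose partition functions tend to zero

## 1. From a coin-tossing walk to an average over paths

Put a fair coin $\omega_k=\pm1$ on each site $k=0,1,2,\dots$ of a half-line, and let a walker step to the right, collecting the coins. After $n$ steps the collected weight is $Z_n=e^{S_n}$ with $S_n=\omega_0+\dots+\omega_{n-1}$. Two growth rates can be attached to $Z_n$. For a typical environment, $\frac1n\log Z_n=\frac1nS_n\to0$ by the law of large numbers; call this rate $\Lambda_q=0$. If we average over the environment first, then $\frac1n\log\mathbb E Z_n=\log\cosh1\approx0.434$; call this $\Lambda_a$. The two rates differ. Normalize by the typical rate: $h_n=Z_ne^{-n\Lambda_q}=e^{S_n}$. Since simple random walk visits every integer infinitely often,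
$$\liminf_n h_n=0,\qquad \limsup_n h_n=\infty\qquad\text{a.s.}$$

Now place the coins on $\mathbb Z_+^2$, let the walker choose each step from $\{e_1,e_2\}$ by a fair coin of its own, and average over the walker's choices only. Then
$$Z_1=e^{\omega_0},\qquad Z_2=e^{\omega_0}\cdot\tfrac12\bigl(e^{\omega_{e_1}}+e^{\omega_{e_2}}\bigr).$$
The coins at $e_1,e_2$ agree with probability $\frac12$, and then the last factor is $e$ or $e^{-1}$ with equal chances. They disagree with probability $\frac12$, and then the factor is $\cosh 1$. Hence $\mathbb E\log Z_1=0$ and $\mathbb E\log Z_2=\frac12\log\cosh1\approx0.217$. The sequence $\mathbb E\log Z_n$ is superadditive (Section 6; add $1$ to all coins to make them nonnegative, which only adds $n$ to $\log Z_n$), so the typical rate satisfies $\Lambda_q\ge\frac12\mathbb E\log Z_2\approx0.108$, while still $\Lambda_a=\log\cosh1$.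

Something has changed. On the line, $\log h_n$ is a centered random walk. In the plane, $\mathbb E\log h_n=\mathbb E\log Z_n-n\Lambda_q$ is at most $0$ for every $n$, and it is strictly negative at $n=1$. So $\log h_n$ carries a *deficit* $n\Lambda_q-\mathbb E\log Z_n\ge0$ that must be compared with its fluctuations. If the fluctuations always win, $h_n$ still oscillates between $0$ and $\infty$. Must they win whenever $\Lambda_q<\Lambda_a$? We shall see that half of the oscillation always survives, and that one can build environments in which the deficit wins and $h_n\to0$.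

## 2. Directed walks in local i.i.d. potentials

Let $d\ge2$, let $e_1,\dots,e_d$ be the standard basis of $\mathbb Z^d$, $\mathcal R=\{e_1,\dots,e_d\}$ and $D_n=\{z_1+\dots+z_n:z_i\in\mathcal R\}$. For $x\in\mathbb R_+^d$ write $|x|=x\cdot(1,\dots,1)$, so $D_n=\{x\in\mathbb Z_+^d:|x|=n\}$ is the *level* $n$. The $\ell^1$ norm is $|\cdot|_1$. The assumptions are as follows.

**(Dir)** Under $P_0$ (expectation $E_0$), $X_0=0$ and $X_n=Z_1+\dots+Z_n$ with steps $Z_i$ i.i.d. uniform on $\mathcal R$.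

**(Ind)** $\Omega=\Gamma^{\mathbb Z^d}$ for a Polish space $\Gamma$, and $\omega=(\omega_x)$ has i.i.d. coordinates under $\mathbb P$. The shift is $(T_x\omega)_y=\omega_{x+y}$.

**(Loc)** The potential $V:\Omega\times\mathcal R\to\mathbb R$ is local: for each $z\in\mathcal R$, $V(\cdot,z)$ depends on $\omega$ only through $\omega_0$. Thus $V(T_x\omega,z)$ depends only on $\omega_x$.

**Definition (class $\mathcal L$).** $V\in\mathcal L$ if for each $z\in\mathcal R$ the function $g=V(\cdot,z)$ is in $L^1(\mathbb P)$ and, for every $y\in\mathcal R$, $\mathbb P$-a.s.,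
$$\lim_{\varepsilon\downarrow0}\ \limsup_{n\to\infty}\ \max_{x\in D_n}\ \frac1n\sum_{0\le k\le\varepsilon n}|g(T_{x+ky}\omega)|=0 .$$

For example, if $|g|\le b$ the sum is at most $b(\varepsilon n+1)/n$, so bounded potentials are in $\mathcal L$. In the other direction, let $g\ge 0$ be local with $\mathbb E g^d=\infty$. Since $|D_n|\ge n^{d-1}/(d-1)!$, we have $\sum_{x\in\mathbb Z_+^d}\mathbb P(g(T_x\omega)>|x|)=\infty$, so by independence there are a.s. infinitely many $x\in\mathbb Z_+^d$ with $g(T_x\omega)>|x|$. For $n=|x|$ the term $k=0$ alone makes the maximum at least $1$, for every $\varepsilon$, so the condition fails. We shall therefore keep $\mathbb Eg^d$ finite, and Lemma 7 will show that this suffices.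

**Definition (free energies).** The quenched free energy is the $\mathbb P$-a.s. deterministic limit
$$\Lambda_q(V)=\lim_n\frac1n\log E_0\bigl[e^{\sum_{i=0}^{n-1}V(T_{X_i}\omega,Z_{i+1})}\bigr],$$
and the annealed one is
$$\Lambda_a(V)=\lim_n\frac1n\log\mathbb EE_0\bigl[e^{\sum_{i=0}^{n-1}V(T_{X_i}\omega,Z_{i+1})}\bigr]\in(-\infty,\infty].$$
Always $\Lambda_q(V)\le\Lambda_a(V)$. There is *very strong disorder* if $\Lambda_q(V)<\Lambda_a(V)$, with $\Lambda_a(V)=\infty$ allowed.

A directed path visits distinct sites. Averaging over $\mathbb P$ first, along a fixed path, therefore factorizes and gives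
$$\Lambda_a(V)=\log\mathbb E\Bigl[\frac1d\sum_{z\in\mathcal R}e^{V(\omega,z)}\Bigr].\tag{1}$$
For instance, if $V(\omega,z)=\omega_0\ge0$ with $\mathbb Ee^{\omega_0}=\infty$, then $\Lambda_a(V)=\infty$, and very strong disorder just means $\Lambda_q(V)<\infty$.

**Definition (partition functions).** For $\lambda\in\mathbb R$, $h_n^\lambda(\omega)=E_0[e^{\sum_{i=0}^{n-1}V(T_{X_i}\omega,Z_{i+1})-n\lambda}]$, $\underline h_\infty^\lambda=\liminf_nh_n^\lambda$ and $\bar h_\infty^\lambda=\limsup_nh_n^\lambda$. We write $Z_n=h_n^0$ and $h_n=h_n^{\Lambda_q(V)}$.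

**Conjecture.** Assume (Dir), (Ind), (Loc), $V\in\mathcal L$, $\Lambda_q(V)<\infty$. Then $\mathbb P(0=\underline h^\lambda_\infty<\bar h^\lambda_\infty=\infty)=1$ for $\lambda=\Lambda_q(V)$ whenever there is very strong disorder.

The problem of proving or disproving this comes from Firas Rassoul-Agha, Timo Seppäläinen and Atilla Yilmaz, "Variational formulas and disorder regimes of random walks in random potentials", arXiv:1410.4474 (2014). The conjecture is false in every dimension $d\ge2$.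

**Theorem A.** Let $d\ge2$ and let $\psi:\mathbb N\to(0,\infty)$ satisfy $\psi(n)\to\infty$. There is an i.i.d. environment with values in $\Gamma=[0,\infty)$ such that $V(\omega,z)=\omega_0$ satisfies $\mathbb E[\omega_0^d]<\infty$, $V\in\mathcal L$, $0<\Lambda_q(V)\le\frac12$, $\Lambda_a(V)=\infty$ (so there is very strong disorder), and a.s.
$$\log h_n\le-n/\psi(n)\ \text{ for all large }n,\qquad \log h_n\to-\infty .$$
Hence $\underline h_\infty^{\Lambda_q}=\bar h_\infty^{\Lambda_q}=0$ a.s.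

Since always $\log h_n=o(n)$, the rate cannot be improved to a linear one.

**Theorem B.** Assume (Dir), (Ind), (Loc), $V\in\mathcal L$, $\Lambda_q(V)<\infty$ and very strong disorder. Then at $\lambda=\Lambda_q(V)$: (i) $\underline h_\infty^\lambda=0$ a.s.; (ii) either $\bar h_\infty^\lambda=0$ a.s. or $\bar h_\infty^\lambda=\infty$ a.s.

The examples of Theorem A have $\Lambda_a=\infty$, which the conjecture allows. The restricted statement with $\Lambda_a<\infty$ is not settled here.

We begin with Theorem B. Its proof is what one finds on trying to prove the conjecture, and it shows what a counterexample must look like.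

## 3. Uniform growth and the zero–infinity law

Let $\lambda=\Lambda_q(V)$. It is finite: $\lambda<\infty$ by hypothesis, and keeping only the path $0,e_1,2e_1,\dots$ gives $\lambda\ge\mathbb EV(\cdot,e_1)-\log d>-\infty$ by the law of large numbers. Put $L_n=\log h_n$, so that $L_n/n\to0$ a.s. Let $\mathcal F_n=\sigma(\omega_x:x\in\mathbb Z_+^d,|x|<n)$, and let $\mu_n$ be the endpoint distribution
$$\mu_n(x)=E_0\bigl[e^{\sum_{i<n}V(T_{X_i}\omega,Z_{i+1})};X_n=x\bigr]/Z_n\quad\text{on } D_n.$$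
The Markov property of the walk gives
$$h_{n+m}=h_n\sum_{x\in D_n}\mu_n(x)\,h_m(T_x\omega).\tag{2}$$
Here $h_n$ and $\mu_n$ are $\mathcal F_n$-measurable, while $(h_m(T_x\omega))_{m\ge0,x\in D_n}$ uses only levels $\ge n$ and is independent of $\mathcal F_n$. Splitting off the first step instead gives
$$h_{n+1}(\omega)=\sum_{z\in\mathcal R}\frac1d\,e^{V(\omega,z)-\lambda}\,h_n(T_z\omega).\tag{3}$$

**Step 1. Growth (G).** This step turns the inequality $\Lambda_q<\Lambda_a$ into a usable event: *for every $K>0$ there are $k\in\mathbb N$ and $p>0$ with*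
$$\mathbb P(h_{n+k}\ge Kh_n\mid\mathcal F_n)\ge p\quad\text{a.s. for all }n.\tag{4}$$
Let $V_M=V\wedge M$. Formula (1) holds for $V_M$ too, and by monotone convergence $\Lambda_a(V_M)\uparrow\Lambda_a(V)>\lambda$ as $M\to\infty$. Fix $M$ with $\delta:=\Lambda_a(V_M)-\lambda>0$. For a deterministic probability $\mu$ on $D_n$ put $Y=\sum_x\mu(x)h_k^{\lambda,V_M}(T_x\omega)$, where the superscript means that $V$ is replaced by $V_M$. Then $Y\le\sum_x\mu(x)h_k(T_x\omega)$, $\mathbb EY=e^{k\delta}$ and $0\le Y\le e^{k(M-\lambda)}$. The Paley–Zygmund inequality $\mathbb P(Y\ge\frac12\mathbb EY)\ge\frac14(\mathbb EY)^2/\mathbb EY^2$ gives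
$$\mathbb P\bigl(Y\ge\tfrac12e^{k\delta}\bigr)\ge\tfrac14e^{2k\delta-2k(M-\lambda)}=:p>0,$$
and $p$ depends neither on $\mu$ nor on $n$. Choose $k$ with $\frac12e^{k\delta}\ge K$. Conditionally on $\mathcal F_n$, $\mu_n$ is frozen and the fields at levels $\ge n$ keep their law, so (2) yields (4).

If $\tau$ is a stopping time for $(\mathcal F_n)$, then (4) holds with $n$ replaced by $\tau$ on $\{\tau<\infty\}$: apply (4) on each event $\{\tau=n\}\in\mathcal F_n$.

**Step 2. No finite positive upper limit.** We show $\mathbb P(0<\bar h_\infty^\lambda<\infty)=0$. Let $c>0$ and $K\ge1$, and take $k,p$ from (G). Put $\tau_1=\inf\{n:h_n\ge c\}$ and $\tau_{j+1}=\inf\{n\ge\tau_j+k:h_n\ge c\}$. The event $E_j=\{\tau_j<\infty,\ h_{\tau_j+k}\ge Kc\}$ belongs to $\mathcal F_{\tau_{j+1}}$, because $\tau_{j+1}\ge\tau_j+k$, and $\mathbb P(E_j\mid\mathcal F_{\tau_j})\ge p\,1\{\tau_j<\infty\}$. On $\{\tau_j<\infty\ \forall j\}$ these conditional probabilities have infinite sum, so by Lévy's conditional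 Borel–Cantelli lemma infinitely many $E_j$ occur a.s. there, and $\bar h_\infty^\lambda\ge Kc$. This event contains $\{\bar h_\infty^\lambda>c\}$. Letting $K$ run through the integers, $\bar h^\lambda_\infty=\infty$ a.s. on $\{\bar h^\lambda_\infty>c\}$. Now let $c\downarrow0$ along the rationals.

**Step 3. Zero–one law.** It remains to exclude that both values $0$ and $\infty$ have positive probability. Let $\mathcal A=\{\bar h_\infty^\lambda=\infty\}$. By (3), $\bar h^\lambda_\infty(\omega)\ge\frac1de^{V(\omega,e_1)-\lambda}\,\bar h^\lambda_\infty(T_{e_1}\omega)$, so $T_{e_1}^{-1}\mathcal A\subset\mathcal A$. The two events have equal probability, so $\mathcal A$ is a.s. $T_{e_1}$-invariant, and $\mathbb P(\mathcal A)\in\{0,1\}$ because the shift $T_{e_1}$ of an i.i.d. field is ergodic. With Step 2 this proves Theorem B(ii). $\square$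

## 4. The lower limit, and an asymmetry

The event $\{\underline h_\infty^\lambda=0\}$ also has probability $0$ or $1$: by (3), $\underline h^\lambda_\infty(\omega)\ge\frac1de^{V(\omega,e_1)-\lambda}\underline h^\lambda_\infty(T_{e_1}\omega)$, so $\{\underline h_\infty^\lambda=0\}\subset T_{e_1}^{-1}\{\underline h_\infty^\lambda=0\}$, and the argument of Step 3 applies. **Suppose the probability is $0$.** We shall show that $L_n$ then grows linearly with positive probability, against $L_n=o(n)$.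

Since $h_n>0$ for all $n$, the variable $I:=\inf_{n\ge0}h_n$ is a.s. positive. Let $\beta=\frac18$, choose $b$ with $\mathbb P(I\le e^{-b})\le\beta/2$, and put $b'=b+\log2$.

**Step 1. After any stopping time, $L$ rarely drops by more than $b'$.** This will make upward moves persist. The claim is that for every stopping time $\tau$, on $\{\tau<\infty\}$,
$$\mathbb P(L_n\ge L_\tau-b'\ \ \forall n\ge\tau\mid\mathcal F_\tau)\ge1-\beta.\tag{5}$$
By (2), $\inf_{j\ge0}h_{\tau+j}/h_\tau\ge\sum_x\mu_\tau(x)I(T_x\omega)$. Given $\mathcal F_\tau$, the random number $\mu_\tau\{x:I(T_x\omega)\le e^{-b}\}$ has conditional mean at most $\beta/2$, so by Markov's inequality it is at least $\frac12$ with conditional probability at most $\beta$. Otherwise more than half of the mass of $\mu_\tau$ sits at points with $I(T_x\omega)>e^{-b}$, and the sum is at least $\frac12e^{-b}=e^{-b'}$.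

**Step 2. In a block of fixed length, $L$ rises by $b'+1$ with high probability.** This combines (5) with growth. Let $a'=b'+1$, take $k,p$ from (G) with $K=e^{a'+b'}$, choose $\nu$ with $(1-p)^\nu\le\beta$, and let $S=k\nu$ be the block length. For $i\ge0$ put $m=iS$ and $\tau_i=\inf\{n\ge m:L_n\ge L_m+a'\}$. For $0\le l\le\nu$ let
$$U_l=\{\tau_i>m+lk,\ L_n\ge L_m-b'\text{ for }m\le n\le m+lk\}\in\mathcal F_{m+lk}.$$
On $U_l$, (G) gives conditional probability at least $p$ that $L_{m+(l+1)k}\ge L_{m+lk}+a'+b'\ge L_m+a'$, and then $\tau_i\le m+(l+1)k$. So $\mathbb P(U_{l+1})\le(1-p)\mathbb P(U_l)$, and $\mathbb P(U_\nu)\le(1-p)^\nu\le\beta$. By (5) at time $m$, $L_n\ge L_m-b'$ for all $n\ge m$ with probability at least $1-\beta$. Hence $\mathbb P(\tau_i>m+S)\le2\beta$.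

**Step 3. Linear growth.** Here we chain the blocks. By (5) at the stopping time $\tau_i$, the event
$$A_i=\{\tau_i\le(i+1)S,\ L_n\ge L_{\tau_i}-b'\ \ \forall n\ge\tau_i\}$$
has $\mathbb P(A_i)\ge(1-2\beta)(1-\beta)\ge1-3\beta=\frac58$. On $A_i$ we have $L_n\ge L_{iS}+a'-b'=L_{iS}+1$ for all $n\ge(i+1)S$. Let $A_i$ hold exactly for $i_1<\dots<i_R$ among $0\le i<N$. If $R\ge1$, then $L_{i_{r+1}S}\ge L_{i_rS}+1$ for each $r<R$ and $L_{NS}\ge L_{i_RS}+1$, so $L_{NS}\ge L_{i_1S}+R\ge\log I+R$. Since $R\le N$ and $\mathbb ER\ge\frac58N$, we have $\frac58N\le N\,\mathbb P(R\ge N/4)+\frac N4$, that is, $\mathbb P(R\ge N/4)\ge\frac38$. So $\mathbb P(L_{NS}\ge\log I+N/4)\ge\frac38$ for every $N\ge1$. This contradicts $L_n/n\to0$ a.s. Hence $\underline h_\infty^\lambda=0$ a.s., which is Theorem B(i). $\square$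

Why not run the mirror argument, assuming $\bar h^\lambda_\infty=0$, to finish the conjecture? The mirror of Step 1 would bound $\sup_jh_{\tau+j}/h_\tau$ by $\sum_x\mu_\tau(x)\,\Sigma(T_x\omega)$ with $\Sigma=\sup_nh_n$. In a lower bound we could discard the bad half of the points $x$; in an upper bound we cannot. And $\mathbb E\Sigma\ge\sup_n\mathbb Eh_n=\infty$, since $\mathbb Eh_n=e^{n(\Lambda_a-\lambda)}$ (which is $\infty$ for $n\ge1$ if $\Lambda_a=\infty$), so the average of $\Sigma$ over $\mu_\tau$ is not controlled. Also, $h_n\to0$ does not contradict $L_n=o(n)$ as long as $L_n\to-\infty$ sublinearly. By Theorem B, this is the only way the conjecture can fail.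

## 5. Rare sites on separated scales, and their budget

To make the deficit win, we let the free energy be collected from infinitely many sources that become visible one after another. Independently for each $i\ge1$, mark sites with probability $p_i=q_it_i^{-d}$ and give a site marked $i$ the value $t_i$; a site with several marks takes the largest value, and a site without marks takes $0$. The heights $t_i$ increase very fast. The normalization is natural: at $q_i=1$ there is about one type-$i$ site in a box of side $t_i$, so a path might collect a reward $t_i$ about every $t_i$ steps. The number $q_i$ measures the influence of type $i$. Also $\mathbb E\omega_0^d\le\sum_it_i^dp_i=\sum_iq_i$, which should be finite by Section 2.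

Let $Z_n^{(k)}$ be the partition function using only types $\le k$, with free energy $\Lambda_k$. We tune $q_i$ so that $\Lambda_i-\Lambda_{i-1}=G_i$ for prescribed numbers $G_i$ with finite sum. Put $\Lambda_\infty=\sum_iG_i$ and $\delta_k=\sum_{l>k}G_l=\Lambda_\infty-\Lambda_k$. As long as $n$ is so small that no site of type $>k$ has been within reach, $Z_n=Z_n^{(k)}$, and typically $\log Z^{(k)}_n\approx n\Lambda_k=n\Lambda_\infty-n\delta_k$. The deficit is $n\delta_k$. It wins if the fluctuations of $\log Z^{(k)}_n$ are smaller.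

So we need times $n_1^*\le n_2^*\le\dots$ such that, on the window $n_k^*\le n\le n_{k+1}^*$, (a) no site of type $>k$ is present in $\{|x|<n\}$, and (b) $\log Z_n^{(k)}\le n(\Lambda_k+\frac34\delta_k)$. Condition (a) will follow from Borel–Cantelli if $\sum_i(n_i^*)^dp_i<\infty$. How early may $n_k^*$ be chosen?

The first tool that comes to mind is McDiarmid's inequality. One level changes $\log Z_n^{(k)}$ by at most $t_k$, so a deviation of order $n\delta_k$ has probability $\exp(-c\,n\delta_k^2/t_k^2)$, which is small only for $n\gg t_k^2\delta_k^{-2}$. But $\{|x|<t_k^2\}$ has of order $t_k^{2d}$ sites, hence an expected number of type-$k$ sites of order $t_k^{2d}p_k=t_k^dq_k$. We shall see in (8) that a gain $G_k$ forces $q_k\ge(G_k/C_d)^d$ for a constant $C_d$. So this expected number is at least of order $(t_kG_k)^d$, which is large when $t_k\gg1/G_k$. The union bound fails. What helps is that the high sites are rare, so the variance is of order $t_kn$ and not $t_k^2n$. A concentration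 inequality that sees this (Lemma 3) gives $n_k^*\approx t_k\delta_k^{-2}\log k$, and then $(n_k^*)^dp_k\approx\delta_k^{-2d}(\log k)^dq_k$, with $t_k$ cancelled. The construction works if
$$\sum_iq_i\,\delta_i^{-2d}(\log(i+1))^d<\infty .\tag{6}$$
The difficulty is now clear: $q_i$ is not ours to choose. It is whatever influence is needed for the gain $G_i$, and we must show that *little influence suffices for a given gain*.

## 6. Bounded site fields: shape function and concentration

In this section $\eta=(\eta_x)$ is i.i.d. with $0\le\eta_x\le b$. Put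
$$Z(x\to y)=E_0\bigl[e^{\sum_{i<|y-x|}\eta_{x+X_i}};\ x+X_{|y-x|}=y\bigr],\quad a(x)=\mathbb E\log Z(0\to x)\ (x\in\mathbb Z_+^d),\quad Z_n=\sum_{x\in D_n}Z(0\to x).$$
Since $\eta\ge0$ and a single path has probability $d^{-|x|}$, we have $-|x|\log d\le a(x)\le b|x|$. Since $Z(0\to x+y)\ge Z(0\to x)Z(x\to x+y)$, also $a(x+y)\ge a(x)+a(y)$, and $a$ is invariant under permutations of coordinates.

As in (2), $Z_{n+m}=Z_n\sum_x\mu_n(x)Z_m(T_x\eta)$ with $\mu_n$ independent of the levels $\ge n$. Jensen's inequality gives $\log Z_{n+m}\ge\log Z_n+\sum_x\mu_n(x)\log Z_m(T_x\eta)$, so $\mathbb E\log Z_n$ is superadditive. Hence $\Lambda:=\lim\frac1n\mathbb E\log Z_n$ exists and $\mathbb E\log Z_n\le n\Lambda$ for all $n\ge1$.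

A path meets each level in one site, so changing $\eta$ on one level changes $\log Z_n$, and each $\log Z(0\to x)$ with $x\in D_n$, by at most $b$. Each of these is a function $f$ of $n$ independent levels. The bounded-difference (McDiarmid) theorem gives
$$\mathbb Ee^{s(f-\mathbb Ef)}\le e^{s^2nb^2/8}\ (s\in\mathbb R),\qquad\mathbb P(|f-\mathbb Ef|\ge r)\le2e^{-2r^2/(nb^2)}\ (r>0,\ b>0),$$
and $f$ is constant if $b=0$. With $r=\epsilon n$ and Borel–Cantelli, $\frac1n\log Z_n\to\Lambda$ a.s.

**The shape function.** We need the exponential rate of $Z(0\to x)$ in each direction. For $x\in\mathbb N^d$ (positive coordinates) let $J(x)=\lim_ma(mx)/m=\sup_ma(mx)/m\ge a(x)$. Then $J(kx)=kJ(x)$, so $J$ extends to $\mathbb Q_{>0}^d$ by $J(x)=J(kx)/k$ for any $k$ with $kx\in\mathbb N^d$. There it is 1-homogeneous, superadditive (from $a(m(x+y))\ge a(mx)+a(my)$), hence concave for rational convex combinations, and symmetric, with $-|x|\log d\le J(x)\le b|x|$.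

To extend $J$ to real vectors we check a local Lipschitz bound. Let $K=[2c,R]^d$ with $0<2c<R$, let $x\in K\cap\mathbb Q^d$ and let $y$ have positive rational coordinates. Superadditivity gives $J(x+y)-J(x)\ge J(y)\ge-|y|\log d$. For rational $\tau\in(\frac c{2|y|},\frac c{|y|})$ the point $x-\tau y$ has positive coordinates, and concavity along the line through $x-\tau y,\,x,\,x+y$ gives
$$J(x+y)-J(x)\le\tfrac1\tau\bigl(J(x)-J(x-\tau y)\bigr)\le\tfrac{2|y|}c(b+\log d)|x| .$$
As $|x|\le dR$, there is a constant $C_K$ with $-C_K|y|\le J(x+y)-J(x)\le C_K|y|$. For $x,x'\in K\cap\mathbb Q^d$ and rational $\epsilon>0$ put $y^\pm=(x'-x)^\pm+\epsilon(1,\dots,1)$. Then $x+y^+=x'+y^-$, so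
$$J(x')-J(x)=[J(x+y^+)-J(x)]-[J(x'+y^-)-J(x')]$$
has absolute value at most $C_K(|y^+|+|y^-|)$. Let $\epsilon\to0$ to get $|J(x')-J(x)|\le C_K|x-x'|_1$. So $J$ extends uniquely to a continuous function on $(0,\infty)^d$, which is concave, 1-homogeneous, superadditive and symmetric, with $J(x)\ge-|x|\log d$.

*Example.* Let $d=2$ and $\eta\equiv0$. Then $Z(0\to x)=\binom{|x|}{x_1}2^{-|x|}$, and Stirling's formula gives $J(x)=-x_1\log\frac{x_1}{|x|}-x_2\log\frac{x_2}{|x|}-|x|\log2$. It is $0$ on the diagonal and negative elsewhere.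

Let $\zeta^*=(\frac1d,\dots,\frac1d)$ and let $\mathcal C$ be the cone of all $x\in\mathbb R_+^d\setminus\{0\}$ with $x_i\ge|x|/(4d)$ for every $i$.

**Lemma 1.** (a) For every $\varepsilon>0$ there is $\ell_0$ with $a(x)\ge J(x)-\varepsilon|x|$ for all $x\in\mathcal C\cap\mathbb Z^d$ with $|x|\ge\ell_0$. (b) $\Lambda=J(\zeta^*)$ and $J(x)\le\Lambda|x|$. (c) If $\Lambda\le1$, then $|J(x)-J(x')|\le C_L|x-x'|_1$ for $x,x'\in\mathcal C$, with $C_L=8d(1+\log d)$.

*Proof of (a).* We need uniformity over directions; the tool is compactness. If (a) fails for some $\varepsilon$, there are $x_n\in\mathcal C\cap\mathbb Z^d$ with $|x_n|\to\infty$, $a(x_n)<J(x_n)-\varepsilon|x_n|$ and, along a subsequence, $x_n/|x_n|\to\zeta\in\mathcal C$ with $|\zeta|=1$. Let $\rho\in(0,1)$ and take a rational $\zeta'\in(0,\infty)^d$ with $\zeta_i'<\zeta_i$ for all $i$ and $|\zeta-\zeta'|_1\le\rho$. Write $\zeta'=y/N$ with $y\in\mathbb N^d$. Since $a(my)/m\to J(y)$, we may replace $(y,N)$ by a multiple and assume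 $a(y)\ge J(y)-\rho N$. Let $m=\lfloor|x_n|/N\rfloor$ and $z=x_n-my$. Because $mN\le|x_n|$, $z_i\ge|x_n|(x_{n,i}/|x_n|-\zeta_i')>0$ for $n$ large. Since $|y|\ge(1-\rho)N$ and $mN\ge|x_n|-N$,
$$|z|\le|x_n|-(|x_n|-N)(1-\rho)\le\rho|x_n|+N .$$
Hence $a(x_n)\ge m\,a(y)+a(z)\ge m(J(y)-\rho N)-|z|\log d$. Divide by $|x_n|$: $\liminf a(x_n)/|x_n|\ge J(\zeta')-\rho-\rho\log d$. As $\rho\to0$ the right side tends to $J(\zeta)=\lim J(x_n)/|x_n|$, a contradiction.

*Proof of (b).* The average of the $d$ cyclic permutations of $x$ is $|x|\zeta^*$, so symmetry and concavity give $J(x)\le J(|x|\zeta^*)=J(\zeta^*)|x|$. For $d\mid n$, $Z_n\ge Z(0\to n\zeta^*)$, so $\Lambda\ge J(\zeta^*)$. Conversely, for $n\ge1$ and $x\in D_n$, summing the $d$ cyclic permutations gives $d\,a(x)\le a((n,\dots,n))\le J((n,\dots,n))=dnJ(\zeta^*)$, so $a(x)\le nJ(\zeta^*)$. Also $\log Z_n\le\log|D_n|+\max_{x\in D_n}\log Z(0\to x)$, and for $s>0$ the exponential bound gives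
$$\mathbb E\max_{x\in D_n}\bigl(\log Z(0\to x)-a(x)\bigr)\le\tfrac1s\log\bigl(|D_n|e^{s^2nb^2/8}\bigr)=\tfrac{\log|D_n|}s+\tfrac{snb^2}8,$$
which for the best $s$ is at most $b\sqrt{n\log|D_n|}$. So $\mathbb E\log Z_n\le\log|D_n|+nJ(\zeta^*)+b\sqrt{n\log|D_n|}$. As $|D_n|$ grows polynomially, $\Lambda\le J(\zeta^*)$.

*Proof of (c).* We need a Lipschitz constant that does not depend on $b$. Let $y\in\mathbb R_+^d\setminus\{0\}$. Superadditivity and continuity give $J(x+y)\ge J(x)-|y|\log d$. Let $x\in\mathcal C$ and $\tau_0=|x|/(8d|y|)$. Each coordinate of $x-\tau_0y$ is at least $\frac{|x|}{4d}-\frac{|x|}{8d}>0$. By concavity along the line, and since $J(x)\le\Lambda|x|\le|x|$ while $J(x-\tau_0y)\ge-|x|\log d$,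
$$J(x+y)-J(x)\le\frac{J(x)-J(x-\tau_0y)}{\tau_0}\le\frac{(1+\log d)|x|}{\tau_0}=C_L|y| .$$
For $x,x'\in\mathcal C$ write $x'-x=y^+-y^-$ (positive and negative parts), so $x+y^+=x'+y^-$ and $J(x')-J(x)=[J(x+y^+)-J(x)]-[J(x'+y^-)-J(x')]$. Each bracket lies between $-|y^\pm|\log d$ and $C_L|y^\pm|$, and $|y^+|+|y^-|=|x-x'|_1$. $\square$

**Lemma 2.** Mark sites independently with probability $\rho$, and let $N_n$ be the maximal number of marked sites on a directed path from $0$ with $n$ sites. Then $\limsup_n\mathbb EN_n/n\le C_d\rho^{1/d}$ with $C_d=2e^2$.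

*Proof.* If $\rho=0$ or $C_d\rho^{1/d}\ge1$ the claim is trivial, as $N_n\le n$. Otherwise, the marked sites on a path are distinct points of $\{0,\dots,n-1\}^d$, nondecreasing in each coordinate. The number of $k$-tuples ($1\le k\le n$) that are nondecreasing in each coordinate is $\binom{n+k-1}k^d\le(2en/k)^{kd}$, and a tuple of distinct sites is fully marked with probability $\rho^k$. So $\mathbb P(N_n\ge k)\le[(2en/k)^d\rho]^k$. For $k=\lceil2e^2\rho^{1/d}n\rceil\le n$ the square bracket is at most $e^{-d}$, so $\mathbb EN_n\le k+ne^{-dk}$. Divide by $n$. $\square$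

**Lemma 3.** Let $b>0$. For $r>0$,
$$\mathbb P(\log Z_n\ge\mathbb E\log Z_n+r)\le\exp\Bigl(-\frac{r^2}{b\,(2\,\mathbb E\log Z_n+2n\log d+\frac23r)}\Bigr).$$

The point is the single factor $b$, where McDiarmid has $b^2$.

*Proof.* We use a theorem of Boucheron, Lugosi and Massart (*Random Structures Algorithms* 16 (2000); *Concentration Inequalities*, Thm 6.12): if $f\ge0$ is a function of finitely many independent variables and there are functions $f_i$, not depending on the $i$-th variable, with $0\le f-f_i\le1$ and $\sum_i(f-f_i)\le f$, then $\mathbb P(f\ge\mathbb Ef+s)\le\exp(-s^2/(2\mathbb Ef+2s/3))$ for $s>0$.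

Let $g=\log Z_n+n\log d=\log\sum_\gamma e^{H(\gamma)}\ge0$, where the sum is over the $d^n$ paths with $n$ steps and $H(\gamma)=\sum_{x\in\gamma}\eta_x$ runs over the $n$ sites at levels $0,\dots,n-1$. Let $\mu$ be the probability on paths proportional to $e^{H}$, and let $g_x$ be $g$ with $\eta_x$ replaced by $0$. As a function of $\eta_x$, $g$ is nondecreasing and convex with derivative $\mu(x\in\gamma)$. Hence $0\le g-g_x\le\eta_x\,\mu(x\in\gamma)\le b$. Summing over $x$, $\sum_x(g-g_x)\le\langle H\rangle_\mu$, the $\mu$-mean of $H$. Since $H(\gamma)=g+\log\mu(\gamma)$, taking means gives $g=\langle H\rangle_\mu+\mathrm{Ent}(\mu)$ with Shannon entropy $\mathrm{Ent}(\mu)\ge0$. So $\sum_x(g-g_x)\le g$. The theorem applies to $f=g/b$ and $s=r/b$, and $\mathbb Eg=\mathbb E\log Z_n+n\log d$. $\square$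

## 7. What one rare type adds to the shape function

Let $u=e_1-e_2$ and $\zeta_s=\zeta^*+su$; for $|s|\le\frac1{2d}$ the coordinates of $\zeta_s$ are at least $\frac1{2d}$, so $\zeta_s\in\mathcal C$. Let $\eta^-$ be a field as in Section 6 with bound $b$. For $t>b$, $t\ge1$, $q\in(0,t^d]$ and $p=qt^{-d}$, let $\xi$ be an independent i.i.d. Bernoulli($p$) field, and put $\eta^+_x=t$ if $\xi_x=1$ and $\eta_x^+=\eta_x^-$ otherwise. Superscripts $\pm$ denote the corresponding quantities, and $j^\pm(s)=J^\pm(\zeta_s)$. Clearly $j^+\ge j^-$ and $\Lambda^+\ge\Lambda^-$. The functions $j^\pm$ are concave, $j^\pm(0)=\Lambda^\pm$, and when $\Lambda^+\le1$ they are $2C_L$-Lipschitz on $|s|\le\frac1{2d}$ by Lemma 1(c), as $|u|_1=2$.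

How much is $j^+-j^-$? Consider paths from $0$ to about $\ell\zeta_s$, and let them make a detour through one marked site. A sideways shift of size $\kappa t$ with a small constant $\kappa$ costs at most a fraction of the reward $t$ by the Lipschitz bound, so it is affordable in all directions. In the single direction $u$ we allow more: a shift up to $v\ell/6$. The target set then has about $\ell\cdot v\ell\cdot t^{d-2}$ sites, and the expected number of marks in it is about $qt^{-d}\,v\ell^2t^{d-2}=qv(\ell/t)^2$. This is about $1$ for $\ell\approx t(qv)^{-1/2}$, and the reward per unit length is $t/\ell\approx(qv)^{1/2}$. The price of the wide shift is measured by a second difference of $j^-$ at distance $v$. The lemma makes this precise.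

**Lemma 4.** There is $c_0\in(0,1]$ depending only on $d$ such that, given the law of $\eta^-$ (with its bound $b$) and $q_0\in(0,1]$, $v_0\in(0,\frac1{4d}]$, there is $t^*$ with the following property. Let $t\ge t^*$, $q\in[q_0,1]$, $v\in[v_0,\frac1{4d}]$, $|s|\le\frac1{4d}$, $\Lambda^+\le1$. If
$$\Delta:=2j^-(s)-j^-(s+v)-j^-(s-v)\le\tfrac38(c_0qv)^{1/2},\qquad\text{then}\qquad j^+(s)-j^-(s)\ge\tfrac1{16}(c_0qv)^{1/2}.$$

*Proof.* **Step 1. Constants.** This step fixes the scales. Let
$$\kappa=\min\Bigl\{\frac1{48d^2},\frac1{32dC_L}\Bigr\},\quad c_0=\frac{\kappa^{d-2}}{36},\quad A=(c_0qv)^{-1/2}\ge1,\quad A_0=(c_0q_0v_0)^{-1/2}\ge A,$$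
$\ell=\lceil At\rceil\in[t,2At]$ and $\varepsilon=1/(64A_0)$. Take $\ell_0$ from Lemma 1(a) for $\eta^-$ and this $\varepsilon$. Let $t^*$ be such that $t\ge t^*$ implies $t>b$, $t\ge8b$, $t\ge3\ell_0$, $v_0t\ge6$, $\kappa t\ge1$, $t\ge12d^2$ and $t\ge32C_Ld$. Round $\ell\zeta_s$ to a point $y^*\in\mathbb Z_+^d$ with $|y^*|=\ell$: take integer parts and add $1$ to as many coordinates as are missing (fewer than $d$). Each coordinate moves by at most $1$, so $|y^*-\ell\zeta_s|_1\le d$.

**Step 2. The target set.** We want a set that contains a mark with probability at least $\frac12$. With $f_i=e_i-\frac12(e_1+e_2)$ for $i\ge3$, every $x\in\mathbb Z^d$ with coordinate sum $m$ is uniquely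
$$x=m\zeta_s+wu+\sum_{i\ge3}r_if_i,\qquad r_i=x_i-\tfrac md,\quad 2w=x_1-x_2-2ms .$$
(There are no $f_i$ if $d=2$.) Let
$$\mathcal T=\{x\in\mathbb Z^d:\ \ell/3\le m\le2\ell/3,\ |w|\le v\ell/6,\ |r_i|\le\kappa t\ (i\ge3)\}.$$
There are at least $\ell/3-1\ge\ell/6$ values of $m$. Given $m$, there are at least $(2\kappa t-1)^{d-2}\ge(\kappa t)^{d-2}$ choices of $(x_3,\dots,x_d)$. Given these, $x_1+x_2$ is fixed, so $x_1-x_2$ ranges over the integers of one parity in an interval of length $2v\ell/3$; this leaves at least $v\ell/3-1\ge v\ell/6$ choices, since $v\ell\ge v_0t\ge6$. Hence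
$$p|\mathcal T|\ge qt^{-d}\cdot\tfrac\ell6\cdot\tfrac{v\ell}6\cdot(\kappa t)^{d-2}=c_0qv(\ell/t)^2\ge c_0qvA^2=1 .$$
So some site of $\mathcal T$ has $\xi=1$ with probability at least $1-(1-p)^{|\mathcal T|}\ge1-e^{-1}\ge\frac12$.

**Step 3. All relevant vectors lie in $\mathcal C$.** We need this in order to apply Lemma 1. Let $x\in\mathcal T$, $m'=\ell-m\in[\ell/3,2\ell/3]$ and $\bar m\in\{m,m'\}$. Then $t\le\ell\le3\bar m$, so
$$|s|\bar m\le\frac{\bar m}{4d},\qquad|w|\le\frac{v\ell}6\le\frac{v\bar m}2\le\frac{\bar m}{8d},\qquad d\kappa t\le3d\kappa\bar m\le\frac{\bar m}{16d}.$$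
The last quantity bounds each coordinate of $\sum r_if_i$. So all coordinates of $x$ are at least $(1-\frac14-\frac18-\frac1{16})\frac md=\frac9{16}\frac md\ge\frac m{4d}$, and $x\in\mathcal C$. The coordinates of
$$y^*-x=m'\zeta_s-wu-\sum r_if_i+(y^*-\ell\zeta_s)$$
are at least $\frac9{16}\frac{m'}d-d\ge\frac{m'}{4d}$, because $m'\ge t/3\ge4d^2$; so $y^*-x\in\mathcal C$. Those of $y^*$ are at least $\frac34\frac\ell d-d\ge\frac\ell{4d}$, so $y^*\in\mathcal C$. Since $|w|/m,|w|/m'\le v/2$, the vectors $m\zeta_s+wu=m\zeta_{s+w/m}$ and $m'\zeta_s-wu=m'\zeta_{s-w/m'}$ lie in $\mathcal C$ too. Finally $m,m',\ell\ge t/3\ge\ell_0$.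

**Step 4. The cost of the detour.** We bound $a^-(x)+a^-(y^*-x)$ from below. Let $w\ge0$ (the case $w<0$ is symmetric). Since $w/m\le v$ and $w/m'\le v$, concavity of $j^-$ on $[s-v,s+v]\subset[-\frac1{2d},\frac1{2d}]$ gives
$$m\,j^-(s+\tfrac wm)\ge m\,j^-(s)-\tfrac wv\bigl(j^-(s)-j^-(s+v)\bigr),$$
$$m'j^-(s-\tfrac w{m'})\ge m'j^-(s)-\tfrac wv\bigl(j^-(s)-j^-(s-v)\bigr).$$
The right sides add up to $\ell j^-(s)-\frac wv\Delta\ge\ell j^-(s)-\frac\ell6\Delta$, because $\Delta\ge0$ and $w/v\le\ell/6$. By Lemma 1(a), $a^-(x)\ge J^-(x)-\varepsilon m$ and $a^-(y^*-x)\ge J^-(y^*-x)-\varepsilon m'$. By Lemma 1(c) (recall $\Lambda^-\le\Lambda^+\le1$) we may replace $x$ by $m\zeta_s+wu$ and $y^*-x$ by $m'\zeta_s-wu$ at a total cost of at most $C_L(2\cdot2d\kappa t+d)$, since $|f_i|_1=2$ gives $|\sum r_if_i|_1\le2d\kappa t$. As $4dC_L\kappa t\le t/8$,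
$$a^-(x)+a^-(y^*-x)\ge\ell j^-(s)-\tfrac\ell6\Delta-\tfrac t8-C_Ld-\varepsilon\ell,\qquad a^-(y^*)\ge\ell j^-(s)-C_Ld-\varepsilon\ell .$$

**Step 5. The gain.** Now we collect the reward. If some site of $\mathcal T$ has $\xi=1$, let $x$ be the first one in a fixed order; it is a function of $\xi$. Then $Z^+(0\to y^*)\ge Z^+(0\to x)Z^+(x\to y^*)\ge Z^-(0\to x)\,e^{t-b}\,Z^-(x\to y^*)$, since the weight at $x$ has risen from at most $e^b$ to $e^t$. If there is no such site, use $Z^+\ge Z^-$. Condition on $\xi$, which is independent of $\eta^-$, and use Step 4: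
$$a^+(y^*)\ge\ell j^-(s)-C_Ld-\varepsilon\ell+\mathbb P(\text{hit})\bigl(t-b-\tfrac t8-\tfrac\ell6\Delta\bigr).$$
Here $\frac\ell6\Delta\le\frac{At}3\Delta\le\frac{At}3\cdot\frac3{8A}=\frac t8$, $b\le\frac t8$, $\varepsilon\ell\le\frac{2At}{64A_0}\le\frac t{32}$ and $C_Ld\le\frac t{32}$. So the bracket is at least $\frac58t$, and $a^+(y^*)\ge\ell j^-(s)+\frac5{16}t-\frac1{16}t=\ell j^-(s)+\frac t4$. On the other hand $a^+(y^*)\le J^+(y^*)\le\ell j^+(s)+C_Ld$ by Lemma 1(c) for $\eta^+$. Hence $\ell(j^+(s)-j^-(s))\ge\frac t4-\frac t{32}\ge\frac t8$, and $j^+(s)-j^-(s)\ge\frac t{8\ell}\ge\frac1{16A}$. $\square$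

**Corollary 5.** Let $c_1=c_0(\frac3{32C_L})^2$ and $c_2=\frac1{16}(c_0c_1)^{1/2}$. Let $0<v_0\le c_1q_0$ and $t\ge t^*(\text{law of }\eta^-,q_0,v_0)$. If $q\in[q_0,1]$ and $\Lambda^+\le1$, then $\Lambda^+-\Lambda^-\ge c_2q$.

*Proof.* Take $s=0$ and $v=c_1q$; then $v\in[v_0,\frac1{4d}]$, since $c_1\le C_L^{-2}\le\frac1{4d}$. The Lipschitz bound gives $\Delta\le4C_Lv$, and $4C_Lc_1q=\frac9{256}\frac{c_0}{C_L}q=\frac38(c_0c_1)^{1/2}q=\frac38(c_0qv)^{1/2}$. So Lemma 4 applies, with gain at least $\frac1{16}(c_0c_1)^{1/2}q=c_2q$. Finally $j^\pm(0)=\Lambda^\pm$. $\square$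

*Example: the zero background in $d=2$.* Here $j^-(s)=-\sum_{k\ge1}\frac{(2s)^{2k}}{2k(2k-1)}$: its second derivative is $-4/(1-4s^2)$, and it vanishes to first order at $0$. As $\sum_k\frac1{2k(2k-1)}=\log2$, we get $-j^-(s)\le4s^2$ for $|s|<\frac12$, and $\Delta\le8v^2$ at $s=0$. The hypothesis of Lemma 4 on $\Delta$ then holds for $v=cq^{1/3}$ with $c^{3/2}=\frac3{64}c_0^{1/2}$. When $t$ is large and $\Lambda^+\le1$, the gain is at least a constant times $(q\cdot q^{1/3})^{1/2}=q^{2/3}$, much more than the linear bound $c_2q$ when $q$ is small. What is used is only that $j^-$ is flat near $s=0$.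

## 8. Averaging over directions: influence bounded by gain

Is Corollary 5 enough for the budget (6)? It would give $q_i\le G_i/c_2$, and the bound $\sum_iG_i\delta_i^{-2d}$ is infinite for *every* choice of positive summable gains: since $G_i=\delta_{i-1}-\delta_i$,
$$\sum_iG_i\delta_i^{-2d}\ge\sum_i\int_{\delta_i}^{\delta_{i-1}}s^{-2d}\,ds=\int_0^{\delta_0}s^{-2d}\,ds=\infty .$$
So the linear bound is not enough, however the $G_i$ are chosen. The example shows that $q_i\lesssim G_i^{3/2}$ is reasonable if the shape function of the types $<i$ is flat at $s=0$. But we know nothing about its regularity there. The way around is that a concave Lipschitz function is flat *at most directions $s$*: the integral of $\Delta$ over $s$ is of order $v^2$. So we get the large gain on at least half of a small interval $[-r,r]$ of directions. The gains of individual types at $s\ne0$ are not prescribed, but their sum over a long block of types telescopes and is controlled by the total gain at $s=0$.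 The block is essential: for a single type with $r\approx G_i$, the argument below would give $r^{4/3}q_i^{2/3}\le Cr(G_i+r)$, that is, only $q_i\le CG_i$ again.

**Parameters.** Let $\alpha=1+\frac1{12d}$ and $G_i=\varepsilon_0i^{-\alpha}$ for $i\ge1$, with $0<\varepsilon_0<c_2$ so small that $\sum_iG_i\le\frac12$. Put $\delta_i=\sum_{l>i}G_l$, so $\delta_i\ge c\,i^{-(\alpha-1)}$ for $i\ge1$, and $q_{\min,i}=(G_i/C_d)^d\le1$ with $C_d$ from Lemma 2. For $j\ge0$ let $B_j=\{2^j+1,\dots,2^{j+1}\}$ and $r_j=\frac1{4d}2^{-j(\alpha-1)}$. Fix $c_3\in(0,\frac1{4d}]$ with $c_3^{3/2}\le\frac{3c_0^{1/2}}{32C_L}$. For $i\in B_j$ let $v_{\min,i}=\min\{c_1q_{\min,i},\ c_3r_j^{2/3}q_{\min,i}^{1/3}\}$, and let $v_{\min,1}=c_1q_{\min,1}$. From here on $c,C$ denote positive constants depending only on $d,\varepsilon_0$ that may change from line to line.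

**Construction.** Start with $\eta^{(0)}\equiv0$, $\Lambda_0=0$, $t_0=0$. Given the law of $\eta^{(i-1)}\in[0,t_{i-1}]$, with free energy $\Lambda_{i-1}=\sum_{l<i}G_l$, apply Section 7 with $\eta^-=\eta^{(i-1)}$ and $b=t_{i-1}$. Choose $t_i$ so large that
$$t_i\ge t^*(\text{law of }\eta^{(i-1)},q_{\min,i},v_{\min,i}),\quad t_i\ge2t_{i-1}+1,\quad q_{\min,i}t_i^{-d}e^{t_i}\ge i,\quad\psi(n)\ge4/\delta_i\ \text{ for all }n\ge t_i .\tag{7}$$
To tune the density, regard $\Lambda^+$ as a function of $p\in[0,1]$. It is nondecreasing, with $\Lambda^+(0)=\Lambda_{i-1}$ and $\Lambda^+(1)=t_i\ge1$. It is continuous: realize the marks as $\{U_x\le p\}$ with i.i.d. uniform $U_x$. For $p<p'$ the two fields differ only where $p<U_x\le p'$, and there by at most $t_i$, so $\log Z_n$ for $p'$ exceeds $\log Z_n$ for $p$ by at most $t_iN_n$, where $N_n$ is as in Lemma 2 with density $p'-p$. Hence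
$$0\le\Lambda^+(p')-\Lambda^+(p)\le C_dt_i(p'-p)^{1/d}.$$
Since $0<G_i$ and $\Lambda_{i-1}+G_i\le\frac12<1$, there is $p_i\in(0,1)$ with $\Lambda_i:=\Lambda^+(p_i)=\Lambda_{i-1}+G_i$. Let $q_i=p_it_i^d$ and $\eta^{(i)}=\eta^+$ for this $p_i$. As $t_i>t_{i-1}$, with independent Bernoulli($p_l$) fields $\xi^l$ we have $\eta_x^{(i)}=\max_{l\le i}t_l\xi_x^l$.

**First bounds on $q_i$.** We need that $q_i$ is in the range of Lemma 4. First,
$$G_i=\Lambda^+(p_i)-\Lambda^+(0)\le C_dt_ip_i^{1/d}=C_dq_i^{1/d},\qquad\text{so}\qquad q_i\ge q_{\min,i}.\tag{8}$$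
Next, $q_i<1$. Otherwise $p^\circ=t_i^{-d}\le p_i$ has $\Lambda^+(p^\circ)\le\Lambda_i\le1$, and Corollary 5 with $q=1$ (allowed, as $v_{\min,i}\le c_1q_{\min,i}$) gives $\Lambda^+(p^\circ)-\Lambda_{i-1}\ge c_2>\varepsilon_0\ge G_i$, contradicting $\Lambda^+(p^\circ)\le\Lambda_i$. So $q_i\in[q_{\min,i},1)$, and Corollary 5 with $q=q_i$ gives $q_i\le G_i/c_2$.

**Lemma 6.** $\sum_{i\in B_j}q_i\le C2^{-j\alpha/3}$ for all $j$. Consequently $\sum_iq_i<\infty$, and the budget (6) holds: $\sum_iq_i\,\delta_i^{-2d}(\log(i+1))^d<\infty$.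

*Proof.* Let $j_i(s)=J_i(\zeta_s)$, where $J_i$ is the shape function of $\eta^{(i)}$. All $\Lambda_i\le1$, so $j_i$ is concave and $2C_L$-Lipschitz on $|s|\le\frac1{2d}$.

**Step 1. Most directions are flat.** Let $i\in B_j$, $r=r_j\le\frac1{4d}$ and $v=c_3r^{2/3}q_i^{1/3}$. Since $q_{\min,i}\le q_i\le1$, $v\in[v_{\min,i},\frac1{4d}]$. Put $\Delta_i(s)=2j_{i-1}(s)-j_{i-1}(s+v)-j_{i-1}(s-v)\ge0$ and $F(y)=\int_y^{y+v}j_{i-1}(s)\,ds$. In $\int_{-r}^r\Delta_i$ the shifted integrals cancel except near the ends: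
$$\int_{-r}^r\Delta_i\,ds=[F(r-v)-F(r)]+[F(-r)-F(-r-v)]\le2\cdot v\cdot2C_Lv=4C_Lv^2,$$
because $j_{i-1}$ changes by at most $2C_Lv$ under a shift by $v$. By Markov's inequality, the set of $s\in[-r,r]$ with $\Delta_i(s)>\frac38(c_0q_iv)^{1/2}$ has measure at most
$$\frac{4C_Lv^2}{\frac38(c_0q_iv)^{1/2}}=\frac{32C_L}{3c_0^{1/2}}\,v^{3/2}q_i^{-1/2}=\frac{32C_L}{3c_0^{1/2}}\,c_3^{3/2}\,r\le r .$$

**Step 2. Gain on the flat directions.** On the rest of $[-r,r]$, of measure at least $r$, Lemma 4 applies and gives $j_i-j_{i-1}\ge\frac1{16}(c_0q_iv)^{1/2}=c\,r^{1/3}q_i^{2/3}$. Since $j_i\ge j_{i-1}$ everywhere, $\int_{-r}^r(j_i-j_{i-1})\,ds\ge c\,r^{4/3}q_i^{2/3}$.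

**Step 3. Sum over the block.** The sum over $i\in B_j$ telescopes to $\int_{-r_j}^{r_j}(j_{2^{j+1}}-j_{2^j})\,ds$. On $[-r_j,r_j]$ we have $j_{2^{j+1}}(s)\le\Lambda_{2^{j+1}}$ by Lemma 1(b), and $j_{2^j}(s)\ge\Lambda_{2^j}-2C_Lr_j$ by the Lipschitz bound. Also $\sum_{B_j}G_i\le2^j\varepsilon_02^{-j\alpha}=\varepsilon_02^{-j(\alpha-1)}$. Hence
$$c\,r_j^{4/3}\sum_{i\in B_j}q_i^{2/3}\le2r_j\Bigl(\sum_{i\in B_j}G_i+2C_Lr_j\Bigr)\le C\,r_j\,2^{-j(\alpha-1)},$$
so $\sum_{B_j}q_i^{2/3}\le C2^{-\frac23j(\alpha-1)}\le C$. With $q_i\le G_i/c_2\le C2^{-j\alpha}$ on $B_j$,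
$$\sum_{i\in B_j}q_i\le\bigl(\max_{B_j}q_i\bigr)^{1/3}\sum_{i\in B_j}q_i^{2/3}\le C2^{-j\alpha/3}.$$

**Step 4. The budget.** On $B_j$ we have $\delta_i^{-2d}\le C2^{2d(\alpha-1)j}=C2^{j/6}$ and $(\log(i+1))^d\le C(j+1)^d$. As $\frac16<\frac13<\frac\alpha3$, the sums over $j$ converge. $\square$

## 9. The limiting potential: moments, annealed free energy, class $\mathcal L$

We now start the proof of Theorem A. Since $t_i\ge1$, $\sum_ip_i\le\sum_iq_i<\infty$. So a.s., for every $x$, only finitely many $\xi^i_x$ equal $1$, and $\eta_x=\max_it_i\xi_x^i=\lim_i\eta_x^{(i)}$ is finite. Set $\omega_x=\eta_x\in[0,\infty)$ and $V(\omega,z)=\omega_0$.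

**Step 1. Moments and $\Lambda_a$.** First, $\mathbb E\eta_0^d\le\sum_it_i^dp_i=\sum_iq_i<\infty$. Next, $\mathbb P(\eta_0=t_i)\ge c_*p_i$ with $c_*=\prod_l(1-p_l)>0$, since all $p_l<1$ and $\sum p_l<\infty$. By (7) and (8), $p_ie^{t_i}\ge q_{\min,i}t_i^{-d}e^{t_i}\ge i$, so $\mathbb Ee^{\eta_0}\ge c_*i$ for every $i$, that is, $\mathbb Ee^{\eta_0}=\infty$. By (1), $\Lambda_a(V)=\infty$.

**Step 2. Class $\mathcal L$.** This is the content of the next lemma, applied to $g=\omega_0$.

**Lemma 7.** If $g\ge0$ is local with $\mathbb Eg^d<\infty$, then $g$ satisfies the condition defining $\mathcal L$. Hence $V\in\mathcal L$.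

*Proof.* Clearly $g\in L^1$, and we may assume $\mathbb Eg>0$. Put $g_x=g(T_x\omega)$; these are i.i.d. The average in the definition is monotone in $\varepsilon$, so it suffices, for each $\delta\in(0,1)$, to find $\varepsilon>0$ with $\limsup_n\max_{x\in D_n}\frac1n\sum_{0\le k\le\varepsilon n}g_{x+ky}\le\delta$ a.s. for all $y\in\mathcal R$. Fix $\delta$, let $\beta=\frac{d-1}2$, choose $M$ with $\beta M\ge2(d+2)$, and let $\varepsilon=\min(1,\delta/(4e\,\mathbb Eg))$.

*No single large term.* We have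
$$\mathbb P(\exists x\in\mathbb Z_+^d,\ |x|\le2^{j+2}:\ g_x>\delta2^j/M)\le C2^{jd}\,\mathbb P(g>\delta2^j/M)$$
with $C$ depending on $d$, which is summable in $j$ since $\mathbb Eg^d<\infty$. For $2^j\le n<2^{j+1}$, $x\in D_n$ and $0\le k\le\varepsilon n$, the site $x+ky$ has level at most $2n<2^{j+2}$. So a.s., for all large $n$, every such $g_{x+ky}$ is at most $Y:=\delta n/M$.

*The truncated sums.* Let $s=\beta\log n/Y$, so $s\delta n=\beta M\log n$, and $e^{sg}\le n^\beta$ when $g\le Y$. Use $e^\theta-1\le e\theta$ on $[0,1]$ where $sg\le1$, and the bound $n^\beta$ where $g>1/s$: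
$$\mathbb E\bigl[e^{sg1\{g\le Y\}}-1\bigr]\le es\,\mathbb Eg+n^\beta\,\mathbb P(g>1/s)\le es\,\mathbb Eg+n^\beta s^d\,\mathbb Eg^d .$$
For a fixed line with $N\le\varepsilon n+1$ terms, the exponential Markov inequality and $1+\theta\le e^\theta$ give
$$\mathbb P\Bigl(\sum_kg_{x+ky}1\{g_{x+ky}\le Y\}>\delta n\Bigr)\le\exp\bigl(-\beta M\log n+Nes\,\mathbb Eg+Nn^\beta s^d\,\mathbb Eg^d\bigr).$$
Here $Nes\,\mathbb Eg\le\beta M\log n\,\bigl(\frac14+\frac{e\,\mathbb Eg}{\delta n}\bigr)\le\frac{\beta M}2\log n$ for $n$ large. Also, for some constant $C$ not depending on $n$, $Nn^\beta s^d\le Cn^{1+\beta-d}(\log n)^d\to0$, because $1+\beta-d=-\frac{d-1}2<0$. So the bound is at most $2n^{-\beta M/2}\le2n^{-d-2}$ for $n$ large. A union over at most $d(n+1)^{d-1}$ lines and Borel–Cantelli finish the proof. $\square$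

## 10. The deficit wins: decay of $h_n$

Let $\Lambda_\infty=\sum_iG_i\in(0,\frac12]$, so $\Lambda_\infty-\Lambda_k=\delta_k\le\frac12$. Let
$$c_4=\frac1{4(3+2\log d)},\qquad K_0=\frac3{c_4}\ge36,\qquad n_k^*=\bigl\lceil K_0\,t_k\,\delta_k^{-2}\log(k+1)\bigr\rceil\quad(k\ge1).$$
Since $t_k$ increases and $\delta_k$ decreases, $n_k^*$ is nondecreasing. It tends to $\infty$, and $n_k^*\ge t_k$.

**Step 1. Type $i$ is absent up to time $n_i^*$.** This identifies $Z_n$ with $Z_n^{(k)}$ on windows. There are at most $n^d$ points $x\in\mathbb Z_+^d$ with $|x|<n$, so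
$$\mathbb P(\exists x\in\mathbb Z_+^d,\ |x|<n_i^*:\ \xi_x^i=1)\le(n_i^*)^dp_i\le C\delta_i^{-2d}(\log(i+1))^d\,t_i^dp_i=C\delta_i^{-2d}(\log(i+1))^d\,q_i,$$
which is summable by Lemma 6. So a.s. there is $i_0$ such that for all $i\ge i_0$ no $x\in\mathbb Z_+^d$ with $|x|<n_i^*$ has $\xi^i_x=1$. Paths with $n$ sites stay in $\{|x|<n\}$. Hence for $k\ge i_0$ and $n\le n_{k+1}^*$ no type $i\ge k+1$ is met (as $n\le n_i^*$ for these $i$), and $Z_n=Z_n^{(k)}$.

**Step 2. Concentration.** Here we show: a.s., for all large $k$,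
$$\log Z_n^{(k)}\le n(\Lambda_\infty-\delta_k/4)\qquad\text{for all }n\ge n_k^*.\tag{9}$$
We control a geometric sequence of times and interpolate. Let $\theta=\delta_k/8$ and $m_j=\lceil(1+\theta)^jn_k^*\rceil$ for $j\ge0$. Apply Lemma 3 with $b=t_k$ and $r=m_j\delta_k/2\le m_j/4$. Since $\mathbb E\log Z^{(k)}_{m_j}\le m_j\Lambda_k\le m_j$, the denominator is at most $t_km_j(2+2\log d+\frac16)\le t_km_j(3+2\log d)$. Hence
$$\mathbb P\bigl(\log Z_{m_j}^{(k)}\ge m_j(\Lambda_k+\tfrac{\delta_k}2)\bigr)\le e^{-c_4m_j\delta_k^2/t_k}\le(k+1)^{-3(1+j\theta)},$$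
where the last inequality uses $m_j\ge(1+j\theta)K_0t_k\delta_k^{-2}\log(k+1)$ and $c_4K_0=3$. Now $1-(k+1)^{-3\theta}\ge1-2^{-3\theta}\ge c\theta$ for $\theta\in(0,1]$, by concavity of $\theta\mapsto1-2^{-3\theta}$. So the sum over $j\ge0$ is at most $(k+1)^{-3}/(1-(k+1)^{-3\theta})\le C(k+1)^{-3}/\theta\le C(k+1)^{-2}$, since $\theta\ge ck^{-(\alpha-1)}\ge ck^{-1}$. This is summable in $k$, so a.s. for all large $k$ none of these events occurs.

Suppose none occurs for $k$, and let $m_j\le n\le m_{j+1}$. As $\eta\ge0$, $Z_n^{(k)}$ is nondecreasing in $n$, so $Z_n^{(k)}\le Z^{(k)}_{m_{j+1}}$, and $m_{j+1}\le(1+\theta)m_j+1\le(1+\theta)n+1$. Since $0<\Lambda_k+\frac{\delta_k}2=\Lambda_\infty-\frac{\delta_k}2\le\frac12$,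
$$\log Z_n^{(k)}\le\bigl((1+\theta)n+1\bigr)\bigl(\Lambda_\infty-\tfrac{\delta_k}2\bigr)\le n\bigl(\Lambda_\infty-\tfrac{\delta_k}2+\tfrac{\delta_k}{16}\bigr)+1\le n\bigl(\Lambda_\infty-\tfrac{\delta_k}4\bigr).$$
The last inequality needs $1\le\frac3{16}n\delta_k$. It holds because $n\ge n_k^*\ge16/\delta_k$, as $t_k\ge1$, $K_0\log2\ge24$ and $\delta_k\le\frac12$. This proves (9).

**Step 3. Free energy and decay.** By Steps 1 and 2, a.s. for all large $k$ and $n_k^*\le n\le n_{k+1}^*$, $\log Z_n\le n\Lambda_\infty-n\delta_k/4$. Since these windows cover all large $n$, $\limsup\frac1n\log Z_n\le\Lambda_\infty$. Conversely $\eta\ge\eta^{(k)}$ gives $\liminf\frac1n\log Z_n\ge\Lambda_k$ a.s. for every $k$, and $\Lambda_k\to\Lambda_\infty$. So $\Lambda_q(V)=\Lambda_\infty\in(0,\frac12]$. Thus for $k$ large and $n\in[n_k^*,n_{k+1}^*]$,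
$$\log h_n=\log Z_n-n\Lambda_\infty\le-n\delta_k/4\le-n/\psi(n),$$
since $n\ge n_k^*\ge t_k$ implies $\psi(n)\ge4/\delta_k$ by (7). Moreover $n\delta_k/4\ge\frac{K_0}4t_k\delta_k^{-1}\log(k+1)\to\infty$, so $\log h_n\to-\infty$ a.s. Together with Section 9 this proves Theorem A: $\bar h_\infty^{\Lambda_q}=0$ a.s., although $V\in\mathcal L$ and $\Lambda_q(V)<\infty=\Lambda_a(V)$. The conjecture fails for every $d\ge2$. $\blacksquare$
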